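\title{The boundary local time of one-dimensional super-Brownian motion is carried by the boundary of the support}

\begin{abstract}
Let $X(t,x)$ be the density of one-dimensional super-Brownian motion at a fixed time $t>0$, and let $L_t$ be the local time on the boundary of its zero set. We prove that $L_t$ is carried by the topological boundary $\partial S(X_t)$ of the closed support of $X_t$, and hence that $\partial S(X_t)$ has Hausdorff dimension $2-2\lambda_0$ on $\{X_t\neq0\}$, where $-\lambda_0$ is the lead eigenvalue of a killed Ornstein--Uhlenbeck operator. This proves a conjecture posed by Hughes and Perkins. In fact, around $L_t$-almost every point there are arbitrarily small annuli of any prescribed ratio that carry no mass. The proof views the process from a point sampled from the approximate local time: it is a Poissonian sum of clusters along a Brownian spine, and well-separated spatial scales are governed by disjoint windows of cluster ages.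
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two boundaries}

Let $\mathcal{M}_F(\mathbb{R})$ be the space of finite measures on $\mathbb{R}$ with the topology of weak convergence, and write $\langle\mu,\phi\rangle=\int\phi\,d\mu$. Let $(X_t,\,t\ge0)$ be one-dimensional super-Brownian motion with branching rate one, started at $X_0\in\mathcal{M}_F(\mathbb{R})\setminus\{0\}$ under $P^X_{X_0}$. For $t>0$ the measure $X_t$ has a jointly continuous density $X(t,x)$, which is the unique in law solution of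
\begin{equation}\label{eq:spde}
\frac{\partial X}{\partial t}=\frac12\frac{\partial^2X}{\partial x^2}+\sqrt{X}\,\dot{\xi},\qquad X\ge0,\quad X(0)=X_0,
\end{equation}
where $\dot{\xi}$ is space-time white noise. We also work under the canonical measure $\mathbb{N}_0$, the $\sigma$-finite measure that describes the descendants of a single ancestor at the origin; its properties are recalled in Section~\ref{sec:background}. Throughout, $t>0$ is fixed, ``a.e.'' means both $P^X_{X_0}$-almost surely and $\mathbb{N}_0$-almost everywhere, and $\dim$ is Hausdorff dimension.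

The noise in \eqref{eq:spde} is switched off exactly where $X$ vanishes, so one wants to understand the interface between $\{X(t,\cdot)>0\}$ and $\{X(t,\cdot)=0\}$. There are two candidates for it. One is the boundary of the zero set,
\[
BZ_t=\partial\{x:X(t,x)>0\}=\partial\{x:X(t,x)=0\}.
\]
The other is the topological boundary $\partial S(X_t)$ of the closed support $S(X_t)=\overline{\{x:X(t,x)>0\}}$. Since $\{X(t,\cdot)>0\}$ is open, $BZ_t$ is the set of zeros of $X(t,\cdot)$ that lie in $S(X_t)$, and $\{X(t,\cdot)>0\}$ lies in the interior of $S(X_t)$. Hence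
\[
\partial S(X_t)\subseteq BZ_t,\qquad BZ_t\setminus\partial S(X_t)=\{x\in\operatorname{int}S(X_t):X(t,x)=0\}.
\]
A point of $\partial S(X_t)$ is approached by open intervals free of mass; a point of $BZ_t\setminus\partial S(X_t)$ is a zero around which the density is positive on a dense set. For a general continuous function the two sets can have different sizes: if $\mathcal{C}$ is the ternary Cantor set and $f(x)=\operatorname{dist}(x,\mathcal{C}\cup(-1,2)^c)$, then the boundary of the support of $f$ is $\{-1,2\}$, while the boundary of its zero set is $\mathcal{C}\cup\{-1,2\}$, of dimension $\log2/\log3$.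

\subsection{The boundary local time}

The size of $BZ_t$ is described by an eigenvalue. For $\lambda>0$ let $V^\lambda$ solve $\partial_sV=\frac12\partial_y^2V-\frac12V^2$ with $V(0,\cdot)=\lambda\delta_0$, and let $V^\infty=\lim_{\lambda\to\infty}V^\lambda$ be the very singular solution. It is self-similar: $V^\infty(s,y)=s^{-1}F(y/\sqrt{s})$. Let $m$ be the standard normal law, and for $\phi\ge0$ let
\[
A^\phi\psi=\tfrac12\psi''-\tfrac{x}{2}\psi'-\phi\psi
\]
be the Ornstein--Uhlenbeck operator on $L^2(m)$ killed at rate $\phi$. Let $-\lambda_0$ be the (simple) lead eigenvalue of $A^F$. It is known that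
\begin{equation}\label{eq:lambda0}
\tfrac12<\lambda_0<1 .
\end{equation}
For $\lambda>0$ define $L^\lambda_t\in\mathcal{M}_F(\mathbb{R})$ by
\[
L_t^\lambda(dx)=\lambda^{2\lambda_0}X(t,x)e^{-\lambda X(t,x)}\,dx .
\]
The function $\lambda Xe^{-\lambda X}$ is a smooth substitute for the indicator of $\{X\approx1/\lambda\}$, so $L^\lambda_t$ measures the set where the density is small but positive. The following heuristic explains the dimension that appears below. If $X$ solves \eqref{eq:spde}, then so does $r^{-1}X(r^2t,rx)$ with another white noise: length $r$, time $r^2$ and density $r$ go together. If $L^\lambda_t$ has mass of order one, then $\{X(t,\cdot)\approx1/\lambda\}$ has Lebesgue measure of order $\lambda^{1-2\lambda_0}$, which amounts to about $\lambda^{2-2\lambda_0}$ intervals of length $1/\lambda$.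

We take the following results as known. Each holds under $P^X_{X_0}$ and under $\mathbb{N}_0$.
\begin{enumerate}
\item[(K1)] $L^\lambda_t\to L_t$ in measure in $\mathcal{M}_F(\mathbb{R})$ as $\lambda\to\infty$, where $L_t$ is a finite atomless random measure supported on $BZ_t$ a.e.
\item[(K2)] For $0<\alpha<2-2\lambda_0$, the energy $\iint|x-y|^{-\alpha}\,dL_t(x)\,dL_t(y)$ has finite mean.
\item[(K3)] $\dim BZ_t\le2-2\lambda_0$ a.e.
\item[(K4)] $L_t\ne0$ a.e.\ on $\{X_t\neq0\}$.
\item[(K5)] A.e., for all $a<b$: if $(a,b)\cap\partial S(X_t)\neq\emptyset$, then $L_t((a,b))>0$.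
\end{enumerate}
We call $L_t$ the boundary local time.

\subsection{Results}

By (K5) the closed support of $L_t$ contains $\partial S(X_t)$, and by (K1) it is contained in $BZ_t$. The following conjecture is posed in \cite{HP}.
\begin{quote}
Fix $t>0$. Then $L_t$ is supported on $\partial S(X_t)$, and so $\dim\partial S(X_t)=2-2\lambda_0$ on $\{X_t\ne0\}$, $P^X_{X_0}$-a.s.\ and $\mathbb{N}_0$-a.e.
\end{quote}
We prove it.

\begin{theorem}\label{thm:main}
Fix $t>0$. Then $P^X_{X_0}$-a.s.\ and $\mathbb{N}_0$-a.e.\ we have $L_t(\mathbb{R}\setminus\partial S(X_t))=0$, and $\dim\partial S(X_t)=2-2\lambda_0$ on $\{X_t\neq0\}$.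
\end{theorem}

\begin{theorem}\label{thm:strong}
Fix $t>0$. The following hold $P^X_{X_0}$-a.s.\ and $\mathbb{N}_0$-a.e.
\begin{enumerate}
\item[(i)] The closed support of $L_t$ is exactly $\partial S(X_t)$.
\item[(ii)] For all $a<b$: if $(a,b)\cap\partial S(X_t)\ne\emptyset$, then $\dim((a,b)\cap\partial S(X_t))=2-2\lambda_0$.
\item[(iii)] For $L_t$-almost every $x$ and every $M<\infty$ there are arbitrarily small $r>0$ with $X(t,\cdot)=0$ on $\{y:r<|y-x|<Mr\}$. In particular, the connected component of $S(X_t)$ containing $x$ is $\{x\}$, and $x$ is a limit of open intervals of $S(X_t)^c$ from both sides.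
\end{enumerate}
\end{theorem}

Part (iii) is the heart of the matter; everything else follows from it and from (K1)--(K5). The definition of $L^\lambda_t$ alone does not favor $\partial S(X_t)$ over interior zeros, as the next example shows, so the proof has to use the structure of the process.

\begin{example}\label{ex:interior}
Let $\beta=1/(2\lambda_0-1)$, and let $f(x)=|x|^\beta$ for $|x|\le1$ and $f(x)=(2-|x|)^+$ for $|x|\ge1$. The boundary of the support of $f$ is $\{-2,2\}$ and the boundary of its zero set is $\{-2,0,2\}$. The measure $\lambda^{2\lambda_0}fe^{-\lambda f}dx$ gives mass at most $2\lambda^{2\lambda_0}\int_0^\infty ue^{-\lambda u}du=2\lambda^{2\lambda_0-2}\to0$ to $\{|x|\ge1\}$. Since $2\lambda_0=1+1/\beta$, the substitution $u=\lambda|x|^\beta$ shows that it gives mass $\frac2\beta\int_0^{\lambda b^\beta}u^{1/\beta}e^{-u}du$ to $[-b,b]$ for every $b\le1$. So it converges weakly to $\frac{2}{\beta}\Gamma(1+\frac1\beta)\,\delta_0$, which sits on the interior zero.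
\end{example}

\subsection{The idea in a model case}\label{sec:idea}

Sample a point $x$ from the measure $X_t(dx)$. Seen from $x$, the population $X_t$ is a superposition of clusters that branched off the ancestral line of $x$, which is a Brownian path called the spine (Lemma~\ref{lem:palm}). A cluster that left the spine a time $s$ before $t$ has \emph{age} $s$. The ages of the clusters that survive to time $t$ form a Poisson process on $(0,t]$ with the scale-invariant intensity $2\,ds/s$.

A cluster of age $s$ lives at distance of order $\sqrt s$ from $x$. Suppose, as a caricature, that it puts all its mass at distance exactly $\sqrt s$. Fix $M>1$ and let $r_k=M^{-k}\sqrt t$, $k\ge1$. The annulus $\{r_k<|y-x|<Mr_k\}$ is empty if and only if no age falls in the window $(r_k^2,M^2r_k^2)$, and this has probability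
\[
\exp\Big(-\int_{r_k^2}^{M^2r_k^2}\frac{2}{s}\,ds\Big)=M^{-4},
\]
the same for every $k$. The windows are disjoint, so these events are independent. The probability that $K$ given annuli are all charged is $(1-M^{-4})^K$, and almost surely infinitely many annuli are empty. This is Theorem~\ref{thm:strong}(iii) for the caricature, and it is the reason to expect the conjecture to hold.

The caricature is wrong in three ways.

\emph{Old clusters.} A cluster of age $s\gg r^2$ is spread over a region of size $\sqrt s$ and may well cover $x$ and the annulus at scale $r$. Indeed, for a point sampled from $X_t$ the conclusion is false: such a point lies in the open set $\{X(t,\cdot)>0\}$, and all small annuli around it are charged. What saves us is that we sample from $L^\lambda_t$, which weights the picture by $e^{-\lambda X(t,x)}$ and so suppresses clusters with positive density at $x$. The old clusters that remain dangerous charge the annulus and yet almost vanish at its center. Section~\ref{sec:old} shows that they have intensity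 at most $Cs^{-1}(r^2/s)^\kappa$, with $C$ depending on $M$, for some $\kappa>0$; this is integrable at large ages, and it is here that $\lambda_0>\frac12$ is used.

\emph{Young clusters.} A cluster of age $s\ll r^2$ can reach distance $r$. This has a Gaussian cost as long as the spine itself stays near $x$ (Section~\ref{sec:young}).

\emph{The weight.} The factor $\lambda^{2\lambda_0}$ diverges and must be cancelled exactly by the mean of $e^{-\lambda X(t,x)}$, also on the event that the spine moves unusually far (Section~\ref{sec:spine}).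

Section~\ref{sec:annuli} assembles these estimates into a bound that is uniform in large $\lambda$, and Section~\ref{sec:proofs} passes to the limit.

\section{Background}\label{sec:background}

\subsection{The log-Laplace equation and clusters}

Let $B$ be Brownian motion started at $y$ under $P_y$, with semigroup $(P_s)$ and transition density $p_s(y)=(2\pi s)^{-1/2}e^{-y^2/(2s)}$. The reflection principle and the bound $2\int_0^\infty p_1(a+u)du\le 2e^{-a^2/2}\int_0^\infty p_1(u)du$ give
\begin{equation}\label{eq:gauss}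
P_0\Big(\sup_{q\le s}B_q\ge a\Big)\le e^{-a^2/(2s)},\qquad a\ge0 .
\end{equation}
For bounded Borel $\phi\ge0$ the equation
\begin{equation}\label{eq:mild}
V_s\phi=P_s\phi-\frac12\int_0^sP_{s-q}\big((V_q\phi)^2\big)\,dq
\end{equation}
has a unique bounded nonnegative solution. The function $(s,y)\mapsto V_s\phi(y)$ is continuous on $(0,\infty)\times\mathbb{R}$, and on $[0,\infty)\times\mathbb{R}$ if $\phi$ is continuous. Let $\mathbb{N}_y$ be the canonical measure from $\delta_y$, the image of $\mathbb{N}_0$ under translation by $y$. Then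
\begin{equation}\label{eq:laplace}
E^X_\mu\big[e^{-\langle X_s,\phi\rangle}\big]=e^{-\langle\mu,V_s\phi\rangle},\qquad\mathbb{N}_y\big(1-e^{-\langle X_s,\phi\rangle}\big)=V_s\phi(y).
\end{equation}
For a constant $\phi\equiv c$ the solution is $V_sc=(1/c+s/2)^{-1}$. Letting $c\to\infty$ in $V_sc$ and $c\to0$ in $V_sc/c$ gives
\begin{equation}\label{eq:survival}
\mathbb{N}_y(X_s\neq0)=2/s,\qquad\mathbb{N}_y(\langle X_s,1\rangle)=1 .
\end{equation}
The Markov property under $\mathbb{N}_y$ reads: for Borel $\Phi\ge0$ with $\Phi(0)=0$ and $0<s_0<s$,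
\begin{equation}\label{eq:markov}
\mathbb{N}_y(\Phi(X_s))=\int\mathbb{N}_y(X_{s-s_0}\in d\mu,\ \mu\neq0)\,E^X_\mu[\Phi(X_{s_0})].
\end{equation}

We use the exponential formula: if $\{\omega_i\}$ is a Poisson process with $\sigma$-finite intensity $n$ and $0\le g\le1$ is measurable, then
\begin{equation}\label{eq:poisson}
E\prod_ig(\omega_i)=\exp\Big(-\int(1-g)\,dn\Big).
\end{equation}
By \eqref{eq:laplace} and \eqref{eq:poisson}, under $P^X_\mu$ and for $s>0$, $X_s$ has the law of the sum of the points (\emph{clusters}) of a Poisson process with intensity $\int\mu(dy)\,\mathbb{N}_y(X_s\in\cdot\,,X_s\ne0)$. By \eqref{eq:survival} there are finitely many clusters. For $\mu=\delta_y$, conditioning on the event of positive probability that there is exactly one cluster produces the law $\mathbb{N}_y(X_s\in\cdot\mid X_s\neq0)$. Hence $X_s$ has a continuous density $X(s,\cdot)$ also $\mathbb{N}_y$-a.e.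

\subsection{The functions $V^\lambda$ and $U^R$}

The equation for $V^\lambda$ is understood in the form \eqref{eq:mild}, with $\lambda p_s$ in place of $P_s\phi$. It has at most one nonnegative solution. Indeed every such solution satisfies $V(s,\cdot)\le\lambda p_s$, so the difference $w$ of two solutions has $\|w(s,\cdot)\|_{L^1}\le\lambda$ and $\|w(s,\cdot)\|_{L^1}\le\int_0^s\lambda(2\pi q)^{-1/2}\|w(q,\cdot)\|_{L^1}dq$, and Gronwall's lemma gives $w=0$. The solution is
\begin{equation}\label{eq:Vlambda}
V^\lambda(s,y)=\mathbb{N}_y\big(1-e^{-\lambda X(s,0)}\big).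
\end{equation}
To see this, take continuous $\phi_n\ge0$ supported in $[-\frac1n,\frac1n]$ with $\int\phi_n=\lambda$. Then $V_s\phi_n(y)$ converges to the right side of \eqref{eq:Vlambda} by continuity of the density and dominated convergence, with dominating function $1\{X_s\neq0\}$. Since $V_q\phi_n\le P_q\phi_n\le\lambda(2\pi q)^{-1/2}$, we have $P_{s-q}((V_q\phi_n)^2)\le\lambda(2\pi q)^{-1/2}P_s\phi_n\le\lambda^2(2\pi q)^{-1/2}(2\pi s)^{-1/2}$, and dominated convergence lets us pass to the limit in \eqref{eq:mild}.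

Thus $V^\lambda$ increases with $\lambda$, $V^\lambda(s,\cdot)\le\lambda(2\pi s)^{-1/2}$, and $V^\infty(s,y)=\mathbb{N}_y(X(s,0)>0)$. For $R>0$ put
\[
U^R(s,y)=\mathbb{N}_y\big(X_s([-R,R])>0\big)=\lim_{n\to\infty}V_s\big(n1_{[-R,R]}\big)(y).
\]
A continuous density that is positive at $0$ charges $[-R,R]$, so
\begin{equation}\label{eq:order}
V^\lambda\le V^\infty\le U^R\le2/s\qquad(\lambda,R>0).
\end{equation}
The cluster representation and \eqref{eq:poisson} give $E^X_\mu[e^{-\lambda X(s,0)}]=e^{-\langle\mu,V^\lambda(s,\cdot)\rangle}$, $P^X_\mu(X(s,0)=0)=e^{-\langle\mu,V^\infty(s,\cdot)\rangle}$ and $P^X_\mu(X_s([-R,R])=0)=e^{-\langle\mu,U^R(s,\cdot)\rangle}$. With \eqref{eq:markov} and \eqref{eq:laplace} this yields, for $0<s_0<s$ and $\lambda\in(0,\infty]$,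
\begin{equation}\label{eq:flow}
V^\lambda(s,\cdot)=V_{s-s_0}\big(V^\lambda(s_0,\cdot)\big),\qquad U^R(s,\cdot)=V_{s-s_0}\big(U^R(s_0,\cdot)\big).
\end{equation}
In particular $V^\lambda$ is continuous on $(0,\infty)\times\mathbb{R}$, also for $\lambda=\infty$.

If $u$ solves \eqref{eq:mild} with initial value $\phi$, then $R^{-2}u(s/R^2,y/R)$ solves it with initial value $R^{-2}\phi(y/R)$. By uniqueness,
\begin{equation}\label{eq:scaling}
V^\lambda(s,y)=R^{-2}V^{\lambda R}(s/R^2,y/R),\qquad U^R(s,y)=R^{-2}U^1(s/R^2,y/R).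
\end{equation}
Put $F^a=V^a(1,\cdot)$. The choice $R=\sqrt s$ gives
\begin{equation}\label{eq:Fa}
sV^\lambda(s,\sqrt s\,z)=F^{\lambda\sqrt s}(z),\qquad F^a\uparrow F=V^\infty(1,\cdot)\le2\quad(a\uparrow\infty),
\end{equation}
and $F^a$, $F$ are continuous. So $V^\lambda(s,\cdot)$ should be close to $V^\infty(s,\cdot)$ once $s\gg\lambda^{-2}$.

\subsection{Feynman--Kac formula for differences}

Let $\phi_1,\phi_2\ge0$ be bounded, $w(s,\cdot)=V_s\phi_1-V_s\phi_2$ and $c(s,\cdot)=\frac12(V_s\phi_1+V_s\phi_2)$. Subtracting the two equations \eqref{eq:mild} gives the linear equation $w(s,\cdot)=P_s(\phi_1-\phi_2)-\int_0^sP_{s-q}(c(q,\cdot)w(q,\cdot))dq$, which has at most one bounded solution by Gronwall's lemma. Therefore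
\begin{equation}\label{eq:FK}
V_s\phi_1(y)-V_s\phi_2(y)=E_y\Big[(\phi_1-\phi_2)(B_s)\exp\Big(-\frac12\int_0^s(V_{s-u}\phi_1+V_{s-u}\phi_2)(B_u)\,du\Big)\Big],
\end{equation}
because the right side solves the linear equation: write $e^{-\int_0^sc_u du}=1-\int_0^sc_ue^{-\int_u^sc_q dq}du$ with $c_u=c(s-u,B_u)$, and apply the Markov property at time $u$.

\subsection{The killed Ornstein--Uhlenbeck semigroup}

The operator $A^0$ is self-adjoint on $L^2(m)$, with the Hermite polynomials as eigenbasis and eigenvalues $-n/2$, $n\ge0$; so it has compact resolvent. For bounded Borel $\phi\ge0$, $A^\phi$ is a bounded symmetric perturbation of $A^0$, hence self-adjoint with compact resolvent, and the top of its spectrum is an eigenvalue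
\[
-\lambda(\phi)=\sup_{\|\psi\|_{L^2(m)}=1}\langle A^\phi\psi,\psi\rangle_{L^2(m)} .
\]
This formula shows that $|\lambda(\phi)-\lambda(\phi')|\le\|\phi-\phi'\|_\infty$. By definition $\lambda(F)=\lambda_0$.

Let $W$ be Brownian motion from $0$ under $P$. Then $Z_u=e^{-u/2}W_{e^u}$, $u\in\mathbb{R}$, is the stationary reversible diffusion with generator $A^0$ and marginal law $m$. The change of variables $s=e^u$ turns self-similar killing of $W$ into time-homogeneous killing of $Z$:
\begin{equation}\label{eq:timechange}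
\int_{s_0}^{s_1}s^{-1}\phi(W_s/\sqrt s)\,ds=\int_{\log s_0}^{\log s_1}\phi(Z_u)\,du .
\end{equation}
For $\phi=F$ the integrand on the left is $V^\infty(s,W_s)$. The semigroup $T^\phi_u=e^{uA^\phi}$ is given by $T^\phi_ug(z)=E[g(Z_u)e^{-\int_0^u\phi(Z_v)dv}\mid Z_0=z]$, and by the spectral theorem
\begin{equation}\label{eq:L2}
\|T^\phi_ug\|_{L^2(m)}\le e^{-\lambda(\phi)u}\|g\|_{L^2(m)} .
\end{equation}
Since $(Z_{a+u})_u$ and $(Z_{a-u})_u$ both have the law of $Z$, for $a\in\mathbb{R}$ and $u\ge0$,
\begin{equation}\label{eq:twosided}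
\begin{aligned}
E\big[e^{-\int_a^{a+u}\phi(Z_v)dv}\,\big|\,Z_v,\,v\le a\big]&=T^\phi_u1(Z_a),\\
E\big[e^{-\int_{a-u}^a\phi(Z_v)dv}\,\big|\,Z_v,\,v\ge a\big]&=T^\phi_u1(Z_a).
\end{aligned}
\end{equation}
We also need \eqref{eq:L2} in $L^4$. Nelson's hypercontractivity theorem says that $T^0_u$ is a contraction from $L^2(m)$ to $L^q(m)$ whenever $q-1\le e^u$; in particular $T^0_{\log3}$ is a contraction from $L^2(m)$ to $L^4(m)$. Since $0\le T^F_ug\le T^0_ug$ for $g\ge0$, writing $T^F_u1=T^F_{\log3}T^F_{u-\log3}1$ for $u\ge\log3$, and using $T^F_u1\le1$ for $u<\log3$, we get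
\begin{equation}\label{eq:L4}
\|T^F_u1\|_{L^4(m)}\le3^{\lambda_0}e^{-\lambda_0u},\qquad u\ge0 .
\end{equation}

\section{The process seen from a sampled point}\label{sec:palm}

\subsection{The Palm formula}

Let $B$ start at $x_0$. Given $B$, let $\{(t_i,\mu_i)\}$ be a Poisson process on $[0,t)\times(\mathcal{M}_F(\mathbb{R})\setminus\{0\})$ with intensity $ds\,\mathbb{N}_{B_s}(X_{t-s}\in d\mu)$, and let $Y=\sum_i\mu_i$. By \eqref{eq:survival} there are infinitely many clusters, with $t_i$ accumulating only at $t$, but $Y$ is a finite measure because its mean mass is $\int_0^t1\,ds=t$. We write $E_{x_0}$ for the joint expectation.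

\begin{lemma}\label{lem:palm}
For Borel $\Psi\ge0$ on $\mathbb{R}\times\mathcal{M}_F(\mathbb{R})$,
\begin{align*}
\mathbb{N}_{x_0}\Big(\int\Psi(x,X_t)\,X_t(dx)\Big)&=E_{x_0}[\Psi(B_t,Y)],\\
E^X_{X_0}\Big[\int\Psi(x,X_t)\,X_t(dx)\Big]&=\int X_0(dx_0)\,E_{x_0}[\Psi(B_t,Y+X')],
\end{align*}
where $X'$ is independent of $B$ and of the clusters and has the $P^X_{X_0}$-law of $X_t$.
\end{lemma}

\begin{proof}
Let $\psi,\phi\ge0$ be bounded and continuous and let $h>0$. By \eqref{eq:laplace} and \eqref{eq:FK},
\begin{multline*}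
\mathbb{N}_{x_0}\Big(e^{-\langle X_t,\phi\rangle}\frac{1-e^{-h\langle X_t,\psi\rangle}}{h}\Big)=\frac{V_t(\phi+h\psi)-V_t\phi}{h}(x_0)\\
=E_{x_0}\Big[\psi(B_t)e^{-\frac12\int_0^t(V_{t-s}(\phi+h\psi)+V_{t-s}\phi)(B_s)ds}\Big].
\end{multline*}
As $h\downarrow0$ the left side increases to $\mathbb{N}_{x_0}(\langle X_t,\psi\rangle e^{-\langle X_t,\phi\rangle})$. Since $0\le V_s(\phi+h\psi)-V_s\phi\le h\|\psi\|_\infty$ by \eqref{eq:FK}, the right side tends to $E_{x_0}[\psi(B_t)e^{-\int_0^tV_{t-s}\phi(B_s)ds}]$, which equals $E_{x_0}[\psi(B_t)e^{-\langle Y,\phi\rangle}]$ by \eqref{eq:poisson}. This is the first formula for $\Psi(x,\mu)=\psi(x)e^{-\langle\mu,\phi\rangle}$. Differentiating $E^X_{X_0}[e^{-\langle X_t,\phi+h\psi\rangle}]=e^{-\langle X_0,V_t(\phi+h\psi)\rangle}$ at $h=0^+$ gives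
\[
E^X_{X_0}\big[\langle X_t,\psi\rangle e^{-\langle X_t,\phi\rangle}\big]=e^{-\langle X_0,V_t\phi\rangle}\int X_0(dx_0)\,E_{x_0}\big[\psi(B_t)e^{-\langle Y,\phi\rangle}\big],
\]
and $e^{-\langle X_0,V_t\phi\rangle}=E[e^{-\langle X',\phi\rangle}]$; this is the second formula for the same $\Psi$. In each formula both sides are integrals of $\Psi$ against finite measures on $\mathbb{R}\times\mathcal{M}_F(\mathbb{R})$. The functions $\psi(x)e^{-\langle\mu,\phi\rangle}$ form a class that is closed under multiplication, contains the constants and generates the Borel $\sigma$-field, so the monotone class theorem finishes the proof.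
\end{proof}

It is convenient to put the sampled point $B_t$ at the origin and to run time backward. Let
\[
W_s=B_{t-s}-B_t\ \ (0\le s\le t),\qquad s_i=t-t_i,\qquad\nu_i=\mu_i(B_t+\cdot\,).
\]
Then $W$ is a Brownian motion from $0$, and given $B$ the points $(s_i,\nu_i)$ form a Poisson process on $(0,t]\times(\mathcal{M}_F(\mathbb{R})\setminus\{0\})$ with intensity $ds\,\mathbb{N}_{W_s}(X_s\in d\nu)$. The joint law of the spine $W$ and the clusters $(s_i,\nu_i)$ does not depend on $x_0$; we write $E$ for its expectation. The number $s_i$ is the age of $\nu_i$.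

\subsection{The weight}

To apply Lemma~\ref{lem:palm} to $L^\lambda_t$ we need the density at $x$ as a Borel function of $(x,\mu)$. If $x_n\to x$ and $\mu_n\to\mu$, then $\mu_n(x_n+\cdot\,)\to\mu(x+\cdot\,)$ weakly (test against bounded uniformly continuous functions). By the portmanteau theorem, $(x,\mu)\mapsto\mu(x+J)$ is lower semicontinuous for open $J$ and upper semicontinuous for closed $J$. So
\[
\underline{D}(\mu,x)=\liminf_{n\to\infty}\tfrac n2\,\mu\big([x-\tfrac1n,x+\tfrac1n]\big)
\]
is Borel, and it equals the density at $x$ whenever $\mu$ has a continuous density. Each cluster has a continuous density, but $Y$ is an infinite sum of clusters, and we avoid the question whether their densities add up at $B_t$. Fatou's lemma gives $\underline{D}(\sum_i\mu_i,x)\ge\sum_i\underline{D}(\mu_i,x)$, and this is the direction that upper bounds require. Put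
\[
\Theta=\sum_i\underline{D}(\nu_i,0),\qquad\mathcal{E}_\lambda=\exp\Big(-\int_0^tV^\lambda(s,W_s)\,ds\Big).
\]
The integral is finite since $V^\lambda(s,\cdot)\le\lambda(2\pi s)^{-1/2}$, and $E[e^{-\lambda\Theta}\mid W]=\mathcal{E}_\lambda$ by \eqref{eq:poisson} and \eqref{eq:Vlambda}. For a Borel set $J\subseteq\mathbb{R}$ let
\[
\Delta^\lambda_J(s,y)=\mathbb{N}_y\big(e^{-\lambda X(s,0)}1\{X_s(J)>0\}\big).
\]
The next lemma says that under the weight $e^{-\lambda\Theta}$ the clusters that charge $J$ still arrive in a Poissonian way, at rate $\Delta^\lambda_J(s,W_s)$. This rate replaces the rate $2/s$ of the model case.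

\begin{lemma}\label{lem:tilt}
Let $I_1,\dots,I_K\subseteq(0,t]$ be disjoint intervals, let $J_1,\dots,J_K$ be Borel sets, and let $H(I,J)$ be the event that $\nu_i(J)>0$ for some $i$ with $s_i\in I$. Then
\[
E\Big[e^{-\lambda\Theta}\prod_{k=1}^K1_{H(I_k,J_k)}\,\Big|\,W\Big]=\mathcal{E}_\lambda\prod_{k=1}^K\Big(1-\exp\Big(-\int_{I_k}\Delta^\lambda_{J_k}(s,W_s)\,ds\Big)\Big).
\]
\end{lemma}

\begin{proof}
Let $\Theta_I=\sum_{s_i\in I}\underline{D}(\nu_i,0)$. Apply \eqref{eq:poisson} to the clusters with ages in $I$, first with $g(\nu)=e^{-\lambda\underline{D}(\nu,0)}$ and then with $g(\nu)=e^{-\lambda\underline{D}(\nu,0)}1\{\nu(J)=0\}$. In the first case $\mathbb{N}_y(1-g(X_s))=V^\lambda(s,y)$, in the second $\mathbb{N}_y(1-g(X_s))=V^\lambda(s,y)+\Delta^\lambda_J(s,y)$. Subtracting,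
\[
E\big[e^{-\lambda\Theta_I}1_{H(I,J)}\mid W\big]=e^{-\int_IV^\lambda(s,W_s)ds}\big(1-e^{-\int_I\Delta^\lambda_J(s,W_s)ds}\big).
\]
Given $W$, clusters with ages in $I_1,\dots,I_K$ and in $(0,t]\setminus\bigcup_kI_k$ are independent; multiply.
\end{proof}

For open sets $J_1,\dots,J_K$ let
\begin{equation}\label{eq:G}
G(\mu)=\{x:\mu(x+J_k)>0\text{ for }k=1,\dots,K\}.
\end{equation}
By lower semicontinuity, $\{(x,\mu):x\in G(\mu)\}$ is open; in particular each $G(\mu)$ is open.

\begin{lemma}\label{lem:reduce}
Let $H_k=H((0,t],J_k)$ and $q_\lambda=\lambda^{2\lambda_0}E[e^{-\lambda\Theta};H_1\cap\dots\cap H_K]$. Then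
\begin{align*}
\mathbb{N}_0\big(L^\lambda_t(G(X_t))\big)&\le q_\lambda,\\
E^X_{X_0}\big[L^\lambda_t(G(X_t))\big]&\le X_0(\mathbb{R})\,q_\lambda+X_0(\mathbb{R})^2\,\lambda^{2\lambda_0}E[\mathcal{E}_\lambda]\sum_{k=1}^K\sup_y\Delta^\lambda_{J_k}(t,y).
\end{align*}
\end{lemma}

\begin{proof}
With $\Psi(x,\mu)=\lambda^{2\lambda_0}e^{-\lambda\underline{D}(\mu,x)}1\{x\in G(\mu)\}$ we have $L^\lambda_t(G(X_t))=\int\Psi(x,X_t)X_t(dx)$ a.e. Since $\underline{D}(Y,B_t)\ge\Theta$ and $\{B_t\in G(Y)\}=\bigcap_kH_k$, the first formula of Lemma~\ref{lem:palm} gives the first bound.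

For the second, $\underline{D}(Y+X',B_t)\ge\Theta+\underline{D}(X',B_t)$. If $B_t\in G(Y+X')$, then either all $H_k$ occur, or $X'(B_t+J_k)>0$ for some $k$. The first alternative contributes at most $X_0(\mathbb{R})q_\lambda$. For the second, fix $x$ and $k$. The cluster representation of $X'$ and \eqref{eq:poisson}, used as in the previous proof, give
\begin{multline*}
E\big[e^{-\lambda\underline{D}(X',x)};X'(x+J_k)>0\big]\\
=e^{-\int V^\lambda(t,y-x)X_0(dy)}\big(1-e^{-\int\Delta^\lambda_{J_k}(t,y-x)X_0(dy)}\big)\le X_0(\mathbb{R})\sup_y\Delta^\lambda_{J_k}(t,y).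
\end{multline*}
The bound does not depend on $x$, and $X'$ is independent of $B$ and of the clusters. Hence $E_{x_0}[e^{-\lambda\Theta}e^{-\lambda\underline{D}(X',B_t)};X'(B_t+J_k)>0]\le E[\mathcal{E}_\lambda]\,X_0(\mathbb{R})\sup_y\Delta^\lambda_{J_k}(t,y)$. Sum over $k$ and integrate against $\lambda^{2\lambda_0}X_0(dx_0)$.
\end{proof}

It remains to bound the rate $\Delta^\lambda_J$ for small and for large ages, and to bound $\lambda^{2\lambda_0}\mathcal{E}_\lambda$ in mean.

\section{Young clusters: how far mass can travel}\label{sec:young}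

For young clusters we ignore the weight and bound the $\mathbb{N}_y$-measure of reaching distance $R$. The function $6/y^2$, a stationary solution of the log-Laplace equation that blows up at $0$, gives a bound uniform in time; the Gaussian factor comes from the fact that a Brownian path has to cross most of the gap.

\begin{lemma}\label{lem:reach}
For $\theta\in(0,1)$, $R>0$, $s>0$ and $y\in\mathbb{R}$,
\[
\mathbb{N}_y\big(X_s([y+R,\infty))>0\big)\le\frac{6}{\theta^2R^2}\exp\Big(-\frac{(1-\theta)^2R^2}{2s}\Big).
\]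
By symmetry the same bound holds for $(-\infty,y-R]$.
\end{lemma}

\begin{proof}
Translate so that $y=-R$. As $X_s$ has a density, we may replace $[0,\infty)$ by $(0,\infty)$. Let $\phi_n(y)=n\min(1,y^+)$ and $u_n(s,y)=V_s\phi_n(y)$. Then $u_n$ is continuous on $[0,\infty)\times\mathbb{R}$, $0\le u_n\le n$, and $u_n(s,y)\uparrow\mathbb{N}_y(X_s((0,\infty))>0)$. Fix $n$ and $s$ and write $u=u_n$. By the Markov property of $B$ and \eqref{eq:mild}, the conditional expectation of $\phi_n(B_s)-\frac12\int_0^su(s-q,B_q)^2dq$ given $(B_q)_{q\le r}$ equals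
\begin{equation}\label{eq:mart}
u(s-r,B_r)-\frac12\int_0^ru(s-q,B_q)^2dq,\qquad0\le r\le s,
\end{equation}
so \eqref{eq:mart} is a bounded continuous martingale.

\emph{Step 1: $u(s,y)\le6/y^2$ for $y<0$.} Let $\bar u(y)=6/y^2$, so that $\bar u''=36/y^4=\bar u^2$. Given $y<0$, choose $b\in(0,|y|)$ with $6/b^2\ge n$, start $B$ at $y$, and let $\sigma$ be the hitting time of $-b$. By It\^o's formula $\bar u(B_{r\wedge\sigma})-\frac12\int_0^{r\wedge\sigma}\bar u(B_q)^2dq$ is a martingale, since $\bar u'$ is bounded on $(-\infty,-b]$. Put $d_r=u(s-r,B_r)-\bar u(B_r)$ and $k_r=\frac12(u(s-r,B_r)+\bar u(B_r))$. Subtracting the two martingales, $d_{r\wedge\sigma}-\int_0^{r\wedge\sigma}k_qd_q\,dq$ is a martingale. Integration by parts shows that $d_{r\wedge\sigma}\exp(-\int_0^{r\wedge\sigma}k_qdq)$ is a local martingale; it is bounded, hence a martingale. Its value at $r=s$ is nonpositive: on $\{\sigma\le s\}$ we have $d_\sigma\le n-6/b^2\le0$, and on $\{\sigma>s\}$ we have $B_s<0$ and $d_s=-\bar u(B_s)$. Hence $d_0=u(s,y)-\bar u(y)\le0$.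 This holds for every $s$.

\emph{Step 2.} Start $B$ at $-R$ and let $\tau$ be the hitting time of $-\theta R$. By \eqref{eq:mart}, $u(s-r,B_r)$ is a bounded submartingale, and $\phi_n(B_s)=0$ on $\{\tau>s\}$. Optional stopping at $\tau\wedge s$, Step 1 and \eqref{eq:gauss} give
\[
u(s,-R)\le E_{-R}\big[u(s-\tau,-\theta R);\tau\le s\big]\le\frac{6}{\theta^2R^2}\,e^{-(1-\theta)^2R^2/(2s)} .
\]
Let $n\to\infty$.
\end{proof}

\section{Old clusters: charging an interval but not its center}\label{sec:old}

If $X_s([-R,R])=0$ then $X(s,0)=0$, so $e^{-\lambda X(s,0)}1\{X_s([-R,R])>0\}=1\{X_s([-R,R])>0\}-(1-e^{-\lambda X(s,0)})$. Hence for $J\subseteq[-R,R]$ and $\lambda\ge1/R$,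
\begin{equation}\label{eq:DeltaU}
\Delta^\lambda_J\le\Delta^\lambda_{[-R,R]}=U^R-V^\lambda\le U^R-V^{1/R}.
\end{equation}
The bound $2/s$ on each of the two terms is not integrable at infinity; the point is that their difference is. It is a difference of two solutions of the same equation, so \eqref{eq:FK} expresses it through a killed Brownian path that has to end near the origin. Ending near the origin costs $s^{-1/2}$, and surviving the killing costs about $s^{-\lambda_0}$. The product is integrable at infinity because $\lambda_0>\frac12$.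

\begin{lemma}\label{lem:old}
There are $\kappa>0$ and $C_0<\infty$ such that for all $R>0$, $s\ge R^2$ and $y\in\mathbb{R}$,
\[
0\le U^R(s,y)-V^{1/R}(s,y)\le C_0\,s^{-1}(R^2/s)^\kappa .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:scaling} it suffices to prove $w(s,y)\le C_0s^{-1-\kappa}$ for $s\ge1$, where $U=U^1$, $V=V^1$ and $w=U-V\ge0$.

\emph{The value at time $1$.} Lemma~\ref{lem:reach} with $\theta=\frac14$ gives $U(1,y)\le96e^{-9(|y|-1)^2/32}$ for $|y|\ge2$, and $U(1,\cdot)\le2$. Fix $c\in(\frac14,\frac9{32})$. Then $U(1,y)\le Ce^{-cy^2}$ for all $y$, with a finite constant $C$.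

\emph{The exponent.} The killing rate in \eqref{eq:FK} will be $\frac12(U+V)$, which we can only bound below by $V$, and $V$ corresponds to $F^{\sqrt s}$ rather than to $F$. The loss in the eigenvalue can be made arbitrarily small. The continuous functions $F^a$ increase to the continuous function $F$, and $0\le F^a\le F\le U(1,\cdot)\to0$ at infinity. Dini's theorem on $[-\infty,\infty]$ gives $\|F-F^a\|_\infty\to0$, so $\lambda(F^a)\to\lambda_0$. By the strict inequality $\lambda_0>\frac12$ we can fix $a_0\ge1$ with $\lambda':=\lambda(F^{a_0})>\frac12$. Put $\kappa=\lambda'-\frac12$.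

\emph{Bounded times.} For $1\le s\le2a_0^2$ we have $w(s,y)\le2/s\le2(2a_0^2)^\kappa s^{-1-\kappa}$.

\emph{Large times.} Let $s>2a_0^2\ge2$. By \eqref{eq:flow} with $s_0=1$, formula \eqref{eq:FK} applies with $\phi_1=U(1,\cdot)$, $\phi_2=V(1,\cdot)$ and time $s-1$:
\[
w(s,y)\le C\,E_y\Big[e^{-cB_{s-1}^2}\exp\Big(-\int_0^{s-1}V(s-u,B_u)\,du\Big)\Big].
\]
To obtain a bound uniform in $y$, discard the killing for $u\le s/2$ (note $s/2\le s-1$) and bound the density of $B_{s/2}$ by $(\pi s)^{-1/2}$. What remains is a path of duration $s/2-1$ started from Lebesgue measure. Brownian motion is reversible with respect to Lebesgue measure, so reversing this path gives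
\begin{align*}
w(s,y)&\le\frac{C}{\sqrt{\pi s}}\int dz\,E_z\Big[e^{-cB_{s/2-1}^2}\,e^{-\int_0^{s/2-1}V(s/2-u,B_u)du}\Big]\\
&=\frac{C}{\sqrt{\pi s}}\int dz\,e^{-cz^2}E_z\Big[e^{-\int_0^{s/2-1}V(1+u,B_u)du}\Big]
=C\sqrt{\frac2s}\;E\Big[\rho(W_1)\,e^{-\int_1^{s/2}V(u,W_u)du}\Big],
\end{align*}
where $\rho(z)=e^{(1/2-c)z^2}$; in the last step we wrote $e^{-cz^2}dz=\sqrt{2\pi}\,\rho(z)\,m(dz)$ and used that $W_1$ has law $m$. Since $c>\frac14$ we have $1-2c<\frac12$, so $\rho\in L^2(m)$. By \eqref{eq:Fa}, $V(u,W_u)=u^{-1}F^{\sqrt u}(W_u/\sqrt u)\ge u^{-1}F^{a_0}(W_u/\sqrt u)$ for $u\ge a_0^2$. Keep the killing only on $[a_0^2,s/2]$, and use \eqref{eq:timechange}, \eqref{eq:twosided} (note $W_1=Z_0$ and $2\log a_0\ge0$), the Cauchy--Schwarz inequality, stationarity and \eqref{eq:L2}: with $\ell=\log(s/(2a_0^2))>0$, the last expectation is at most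
\[
E\big[\rho(Z_0)\,(T_\ell^{F^{a_0}}1)(Z_{2\log a_0})\big]\le\|\rho\|_{L^2(m)}\,\|T_\ell^{F^{a_0}}1\|_{L^2(m)}\le\|\rho\|_{L^2(m)}\,(2a_0^2/s)^{\lambda'} .
\]
Thus $w(s,y)\le C's^{-1/2-\lambda'}=C's^{-1-\kappa}$.
\end{proof}

We record the integrated form, which is what will be used. Put $C_1=C_0/\kappa$. For $R>0$ and $\gamma\in(0,1]$,
\begin{equation}\label{eq:oldint}
\int_{R^2/\gamma}^\infty C_0\,s^{-1}(R^2/s)^\kappa\,ds=C_1\gamma^\kappa .
\end{equation}
With $\kappa=0$ the integral would diverge, and none of the bounds below would be uniform in the scale.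

\section{The spine under the weight}\label{sec:spine}

The first bound of the next lemma explains the normalization $\lambda^{2\lambda_0}$: from time $\lambda^{-2}$ on, the killing rate $V^\lambda$ is comparable to $V^\infty$, which kills $Z$ at rate $F$ for a time $\log(\lambda^2t)$. The second bound is needed because Lemma~\ref{lem:reach} controls young clusters only while the spine stays well inside the annulus. The exit event has small Wiener measure, but it depends on the path on all of $[0,\varepsilon r^2]$, and dropping the killing on $[\lambda^{-2},\varepsilon r^2]$ would cost the unbounded factor $(\lambda^2\varepsilon r^2)^{\lambda_0}$. We therefore split according to the dyadic block in which the spine is outside $[-r/2,r/2]$ and drop the killing on that block only. This leaves a product of three factors, and H\"older's inequality then calls for the $L^4$ bound \eqref{eq:L4}.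

\begin{lemma}\label{lem:spine}
If $\lambda^2t\ge1$, then $\lambda^{2\lambda_0}E[\mathcal{E}_\lambda]\le e^{C_1}t^{-\lambda_0}$. There is an absolute constant $C_2$ such that, for $r>0$ and $\varepsilon\in(0,1]$ with $\lambda^{-2}\le\varepsilon r^2\le t$,
\[
\lambda^{2\lambda_0}E\Big[\mathcal{E}_\lambda;\sup_{s\le\varepsilon r^2}|W_s|>r/2\Big]\le C_2\,e^{C_1}t^{-\lambda_0}e^{-1/(16\varepsilon)} .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:order}, Lemma~\ref{lem:old} with $R=1/\lambda$ and \eqref{eq:oldint} with $\gamma=1$, $\int_{\lambda^{-2}}^t(V^\infty-V^\lambda)(s,W_s)ds\le C_1$. Hence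
\[
\mathcal{E}_\lambda\le e^{C_1}\mathcal{E}^*,\qquad\mathcal{E}^*:=\exp\Big(-\int_{\lambda^{-2}}^tV^\infty(s,W_s)\,ds\Big)=\exp\Big(-\int_{\log\lambda^{-2}}^{\log t}F(Z_u)\,du\Big).
\]
By \eqref{eq:twosided} and \eqref{eq:L2}, $E[\mathcal{E}^*]=\langle1,T^F_{\log(\lambda^2t)}1\rangle_{L^2(m)}\le(\lambda^2t)^{-\lambda_0}$. This is the first claim.

Let $\tau_j=2^{-j}\varepsilon r^2$, and let $n\ge0$ be maximal with $\tau_n\ge\lambda^{-2}$, so that $\tau_n<2\lambda^{-2}$. The event in the second claim is contained in $\Gamma_0\cup\dots\cup\Gamma_n$, where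
\[
\Gamma_j=\Big\{\sup_{[\tau_{j+1},\tau_j]}|W|>r/2\Big\}\ \ (j<n),\qquad\Gamma_n=\Big\{\sup_{[0,\tau_n]}|W|>r/2\Big\}.
\]
By \eqref{eq:gauss}, $P(\Gamma_j)\le2e^{-r^2/(8\tau_j)}$ for all $j\le n$.

Let $j<n$, and put $a=\log\tau_{j+1}\ge\log\lambda^{-2}$ and $b=\log\tau_j\le\log t$. The event $\Gamma_j$ depends on $(Z_u)_{a\le u\le b}$. Drop the killing on $[a,b]$. Condition first on $(Z_u)_{u\le b}$ and then on $(Z_u)_{u\ge a}$, using the two lines of \eqref{eq:twosided}. H\"older's inequality with exponents $(4,2,4)$, stationarity and \eqref{eq:L4} give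
\begin{align*}
E[\mathcal{E}^*;\Gamma_j]&\le E\big[(T^F_{\log(\lambda^2\tau_{j+1})}1)(Z_a)\;1_{\Gamma_j}\;(T^F_{\log(t/\tau_j)}1)(Z_b)\big]\\
&\le9^{\lambda_0}\big(\lambda^2\tau_{j+1}\cdot t/\tau_j\big)^{-\lambda_0}P(\Gamma_j)^{1/2}=18^{\lambda_0}(\lambda^2t)^{-\lambda_0}P(\Gamma_j)^{1/2}.
\end{align*}
The event $\Gamma_n$ depends on $(Z_u)_{u\le\log\tau_n}$. Dropping the killing on $[\lambda^{-2},\tau_n]$ and using the Cauchy--Schwarz inequality and \eqref{eq:L2},
\[
E[\mathcal{E}^*;\Gamma_n]\le P(\Gamma_n)^{1/2}(t/\tau_n)^{-\lambda_0}\le2^{\lambda_0}(\lambda^2t)^{-\lambda_0}P(\Gamma_n)^{1/2}.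
\]
Finally $r^2/\tau_j=2^j/\varepsilon\ge(1+j)/\varepsilon$, so $\sum_jP(\Gamma_j)^{1/2}\le\sqrt2\,e^{-1/(16\varepsilon)}/(1-e^{-1/16})$. As $\lambda_0<1$, the claim holds with $C_2=18\sqrt2/(1-e^{-1/16})$.
\end{proof}

\section{Empty annuli}\label{sec:annuli}

Fix $M\ge2$ and let $J(r)=\{y:r<|y|<Mr\}$. We want to show that $L_t$ does not charge the set of points $x$ at which all small annuli $x+J(r)$ have mass. For fixed $\lambda$ this set carries all of $L^\lambda_t$, because $L^\lambda_t$ lives on the open set $\{X(t,\cdot)>0\}$. So the scales have to be fixed first, finitely many of them, and only then may $\lambda$ tend to infinity. With finitely many scales the set $G$ of \eqref{eq:G} is open, which is what a passage to the weak limit needs.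

\begin{proposition}\label{prop:annuli}
For all $\eta,r_*>0$ there are $K\ge1$ and rationals $r_*\ge r_1>\dots>r_K>0$ such that, for $G$ as in \eqref{eq:G} with $J_k=J(r_k)$,
\[
\limsup_{\lambda\to\infty}\mathbb{N}_0\big(L^\lambda_t(G(X_t))\big)\le\eta,\qquad\limsup_{\lambda\to\infty}E^X_{X_0}\big[L^\lambda_t(G(X_t))\big]\le\eta .
\]
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (1.3,4.2) -- (3.5,0) -- (4.6,0) -- cycle;
\fill[gray!45] (0.7,1.9) -- (1.5,0) -- (2.3,0) -- cycle;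
\fill[gray!70] (-0.1,0.5) -- (-0.55,0) -- (-0.25,0) -- cycle;
\draw[->] (-4.6,0) -- (5.1,0) node[right] {$y$};
\draw[->] (-4.6,0) -- (-4.6,5) node[above] {age $s$};
\draw[line width=2.5pt] (1,0) -- (3,0);
\draw[line width=2.5pt] (-3,0) -- (-1,0);
\node[below] at (-3,0) {$-Mr$}; \node[below] at (-1,0) {$-r$};
\node[below] at (0,0) {$0$}; \node[below] at (1,0) {$r$}; \node[below] at (3,0) {$Mr$};
\draw[dashed] (-4.6,0.8) node[left] {$\varepsilon r^2$} -- (4.9,0.8);
\draw[dashed] (-4.6,3.3) node[left] {$M^2r^2/\gamma$} -- (4.9,3.3);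
\draw[thick] plot[smooth] coordinates {(0,0) (0.15,0.25) (-0.1,0.5) (0.25,0.95) (0.1,1.4) (0.7,1.9) (0.4,2.5) (1.1,3.0) (0.6,3.6) (1.3,4.2) (1.0,4.8)};
\node[left] at (1.0,4.7) {$W_s$};
\node at (-3.6,0.4) {young}; \node at (-3.6,2.0) {middle}; \node at (-3.6,4.1) {old};
\end{tikzpicture}
\caption{Schematic view from the sampled point $0$. The curve is the spine $W_s$, with age increasing upward; each triangle is a cluster, with its tip at the point where it left the spine and its base at the support of its mass at time $t$. The thick segments form the annulus $J(r)$. Young and old clusters rarely charge $J(r)$ under the weight; middle clusters miss it with probability at least $p$, independently for well-separated $r$.}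
\label{fig:ages}
\end{figure}

\begin{proof}
Let $\varepsilon,\gamma\in(0,1)$ and $K$ be parameters to be chosen at the end. For the annulus $J_k$ we write $R_k=Mr_k$ and call a cluster \emph{young} if its age is at most $\varepsilon r_k^2$, \emph{old} if its age exceeds $R_k^2/\gamma$, and \emph{middle} if its age lies in $I_k=(\varepsilon r_k^2,R_k^2/\gamma]$; see Figure~\ref{fig:ages}. Choose rationals $r_k>0$ successively with
\[
r_1\le r_*,\qquad R_1^2\le\gamma t,\qquad R_{k+1}^2/\gamma\le\varepsilon r_k^2 .
\]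
Then the windows $I_k$ are disjoint subsets of $(0,t]$. Let $\lambda^{-2}\le\varepsilon r_K^2$; then $\lambda\ge1/R_k$ and $\lambda^{-2}\le\varepsilon r_k^2\le t$ for all $k$. The rates $\Delta_k=\Delta^\lambda_{J_k}$ satisfy three bounds, none of which depends on $\lambda$:
\begin{enumerate}
\item[(a)] $\Delta_k(s,y)\le2/s$, by \eqref{eq:survival};
\item[(b)] $\Delta_k(s,y)\le C_0s^{-1}(R_k^2/s)^\kappa$ for $s\ge R_k^2$, by \eqref{eq:DeltaU} and Lemma~\ref{lem:old};
\item[(c)] $\Delta_k(s,y)\le192\,r_k^{-2}e^{-r_k^2/(32s)}$ for $|y|\le r_k/2$, because then $J_k\subseteq(-\infty,y-r_k/2]\cup[y+r_k/2,\infty)$ and Lemma~\ref{lem:reach} applies on each side with $\theta=\frac12$, $R=r_k/2$.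
\end{enumerate}
Let $H_k^{\mathrm{y}}$, $H_k^{\mathrm{m}}$, $H_k^{\mathrm{o}}$ be the events that $J_k$ is charged by a young, middle, old cluster. If all $J_k$ are charged, then either each is charged by one of its middle clusters, or one of them is charged by a young or an old cluster:
\[
\bigcap_kH_k\subseteq\bigcap_kH_k^{\mathrm{m}}\;\cup\;\bigcup_k\big(H_k^{\mathrm{o}}\cup H_k^{\mathrm{y}}\big).
\]

\emph{Middle clusters.} By (a), (b) and \eqref{eq:oldint},
\[
\int_{I_k}\Delta_k(s,W_s)\,ds\le\int_{\varepsilon r_k^2}^{R_k^2}\frac2s\,ds+C_1=2\log(M^2/\varepsilon)+C_1 .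
\]
Lemma~\ref{lem:tilt} for the disjoint windows $I_k$ gives
\[
E\big[e^{-\lambda\Theta}1_{\bigcap_kH^{\mathrm{m}}_k}\mid W\big]\le\mathcal{E}_\lambda(1-p)^K,\qquad p=e^{-C_1}M^{-4}\varepsilon^2 .
\]
This is the computation of Section~\ref{sec:idea}, with $p$ in place of $M^{-4}$. Note that $p$ does not depend on $\gamma$.

\emph{Old clusters.} By Lemma~\ref{lem:tilt} with the single interval $(R_k^2/\gamma,t]$, the inequality $1-e^{-x}\le x$, (b) and \eqref{eq:oldint}, $E[e^{-\lambda\Theta}1_{H_k^{\mathrm{o}}}\mid W]\le\mathcal{E}_\lambda\,C_1\gamma^\kappa$.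

\emph{Young clusters.} By Lemma~\ref{lem:tilt} with the interval $(0,\varepsilon r_k^2]$, $E[e^{-\lambda\Theta}1_{H_k^{\mathrm{y}}}\mid W]\le\mathcal{E}_\lambda\min(1,\int_0^{\varepsilon r_k^2}\Delta_k(s,W_s)ds)$. If $|W_s|\le r_k/2$ for all $s\le\varepsilon r_k^2$, then (c) bounds the integral by $192\,\varepsilon e^{-1/(32\varepsilon)}$. Hence
\[
E\big[e^{-\lambda\Theta}1_{H_k^{\mathrm{y}}}\mid W\big]\le\mathcal{E}_\lambda\Big(192\,\varepsilon e^{-1/(32\varepsilon)}+1\Big\{\sup_{s\le\varepsilon r_k^2}|W_s|>r_k/2\Big\}\Big).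
\]

Taking expectations and using both parts of Lemma~\ref{lem:spine}, the quantity $q_\lambda$ of Lemma~\ref{lem:reduce} satisfies
\begin{equation}\label{eq:q}
q_\lambda\le e^{C_1}t^{-\lambda_0}\Big[(1-p)^K+C_1K\gamma^\kappa+192K\varepsilon e^{-1/(32\varepsilon)}+C_2Ke^{-1/(16\varepsilon)}\Big].
\end{equation}
The clusters of $X'$ all have age $t$ and are old for every annulus: by (b) and $R_k^2\le\gamma t$, $\sup_y\Delta_k(t,y)\le C_0t^{-1}\gamma^\kappa$. So the additional term in Lemma~\ref{lem:reduce} is at most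
\begin{equation}\label{eq:extra}
X_0(\mathbb{R})^2\,e^{C_1}t^{-\lambda_0}\,C_0t^{-1}K\gamma^\kappa .
\end{equation}

\emph{Choice of parameters.} The constants $\kappa,C_0,C_1,C_2$ do not depend on $\varepsilon,\gamma,K,\lambda$. The chance $p$ decays like $\varepsilon^2$, so $K$ must be much larger than $\varepsilon^{-2}$; the errors from young clusters decay faster than any power of $\varepsilon$ and can afford this. Take $K=\lceil\varepsilon^{-3}\rceil$, and then $\gamma$ with $K\gamma^\kappa\le\varepsilon$, which leaves $p$ unchanged. Then $(1-p)^K\le e^{-pK}\le\exp(-e^{-C_1}M^{-4}/\varepsilon)$, and every term in \eqref{eq:q} and \eqref{eq:extra} tends to $0$ as $\varepsilon\downarrow0$. Fix $\varepsilon$ so small that both bounds of Lemma~\ref{lem:reduce} are at most $\eta$. This fixes $K$, $\gamma$ and the $r_k$, and the bounds hold for all $\lambda\ge\varepsilon^{-1/2}r_K^{-1}$.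
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

On $\{X_t=0\}$ we have $L_t^\lambda=0$ for all $\lambda$, hence $L_t=0$ a.e., and $S(X_t)=\emptyset$; there is nothing to prove. Let $Q$ be either $P^X_{X_0}$ or the restriction of $\mathbb{N}_0$ to $\{X_t\neq0\}$, a finite measure by \eqref{eq:survival}. We write $Q(\cdot)$ also for integrals.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(iii)]
By (K1) there are $\lambda_n\to\infty$ with $L^{\lambda_n}_t\to L_t$ weakly, $Q$-a.e. Fix an integer $M\ge2$ and $r_*>0$, and let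
\[
\mathcal{B}_{M,r_*}=\{x:X_t(x+J(r))>0\text{ for all rational }r\in(0,r_*]\}.
\]
Given $\eta>0$, let $G$ be as in Proposition~\ref{prop:annuli}. Then $\mathcal{B}_{M,r_*}\subseteq G(X_t)$, and $G(X_t)$ is open. The portmanteau theorem, applied for each realization, and Fatou's lemma give
\[
Q\big(L_t(\mathcal{B}_{M,r_*})\big)\le Q\big(L_t(G(X_t))\big)\le Q\big(\liminf_nL^{\lambda_n}_t(G(X_t))\big)\le\liminf_nQ\big(L^{\lambda_n}_t(G(X_t))\big)\le\eta .
\]
Since $\eta$ is arbitrary, $L_t(\mathcal{B}_{M,r_*})=0$ $Q$-a.e. Take the union over $M\in\{2,3,\dots\}$ and $r_*\in\{1,\frac12,\frac13,\dots\}$. Then $Q$-a.e., for $L_t$-almost every $x$, every such $M$ and every $j\ge1$ there is $r\le1/j$ with $X_t(\{y:r<|y-x|<Mr\})=0$. A real $M$ is handled by any larger integer. The density is continuous, so it vanishes on this open annulus, which is therefore disjoint from $\overline{\{X(t,\cdot)>0\}}=S(X_t)$. Thus the intervals $(x+r,x+Mr)$ and $(x-Mr,x-r)$ lie in $S(X_t)^c$ for arbitrarily small $r$. By (K1), $L_t$-almost every $x$ lies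 in $BZ_t\subseteq S(X_t)$. The component of $x$ in $S(X_t)$ is an interval that contains $x$ and misses points arbitrarily close to $x$ on either side, so it is $\{x\}$.
\end{proof}

For the dimension we use the energy criterion: if a Borel set $E\subseteq\mathbb{R}$ carries a nonzero finite measure $\nu$ with $\iint|x-y|^{-\alpha}d\nu(x)d\nu(y)<\infty$, then $\dim E\ge\alpha$. Fix $\alpha_j\uparrow2-2\lambda_0$ with $\alpha_j>0$, which is possible as $\lambda_0<1$. By (K2), a.e.\ $L_t$ has finite $\alpha_j$-energy for all $j$, and then so does each of its restrictions.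

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By part (iii), $L_t$-almost every $x$ belongs to $S(X_t)$ and is a limit of points of $S(X_t)^c$, so it belongs to $\partial S(X_t)$. On $\{X_t\neq0\}$ the measure $L_t$ is nonzero by (K4) and is carried by the closed set $\partial S(X_t)$, so the energy criterion gives $\dim\partial S(X_t)\ge\sup_j\alpha_j=2-2\lambda_0$. The reverse inequality follows from $\partial S(X_t)\subseteq BZ_t$ and (K3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(i) and (ii)]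
The closed set $\partial S(X_t)$ carries $L_t$ by Theorem~\ref{thm:main}, so it contains the closed support of $L_t$. By (K5) every open interval around a point of $\partial S(X_t)$ has positive $L_t$-mass, which gives the reverse inclusion and proves (i). If $(a,b)\cap\partial S(X_t)\ne\emptyset$, then by (K5) and Theorem~\ref{thm:main} the restriction of $L_t$ to $(a,b)\cap\partial S(X_t)$ is nonzero. The energy criterion gives the lower bound in (ii), and (K3) gives the upper bound. The exceptional null set does not depend on $a$ and $b$, since (K5) holds for all $a<b$ at once.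
\end{proof}

\begin{remark}
Theorem~\ref{thm:main} shows that $L_t(BZ_t\setminus\partial S(X_t))=0$. It does not decide whether $BZ_t=\partial S(X_t)$ as sets, which is not part of the conjecture.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HP}
T.~Hughes and E.~Perkins,
\emph{On the boundary of the zero set of super-Brownian motion and its local time},
arXiv:1802.03681 (2018).

\end{thebibliography}
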